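\title{The pathwidth of a matroid is linear in its circumference}

\begin{abstract}
We prove that every connected matroid of circumference $k\ge 2$ has pathwidth at most $6k-11$. This confirms a conjecture posed in a paper of Bria\'nski, Joret and Seweryn. The proof gives a rooted statement: the circumference may be replaced by the largest size of a circuit through any one fixed element, and by duality also by the largest size of a cocircuit through it. Uniform matroids show that the linear order is optimal. The method is to sweep a long circuit through the matroid, exchanging one of its arcs for a long ear at each step; what is left behind has circuits through a new root that are shorter by a factor $2/3$.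
\end{abstract}

\section{Introduction}

Let $M$ be a matroid on a finite nonempty ground set $E$, with rank function $r$. The \emph{connectivity function} of $M$ is
\[
\lambda_M(A)=r(A)+r(E-A)-r(M)\qquad (A\subseteq E).
\]
It is nonnegative by submodularity of $r$, and $\lambda_M(\emptyset)=\lambda_M(E)=0$. It measures how much $A$ and its complement interact: if $M$ is the matroid of a family of vectors, then $\lambda_M(A)$ is the dimension of $\operatorname{span}(A)\cap\operatorname{span}(E-A)$. The \emph{width} of an ordering $e_1,\dots,e_m$ of $E$ is the maximum of $\lambda_M(\{e_1,\dots,e_i\})$ over $i\in\{1,\dots,m\}$, and the \emph{pathwidth} $\operatorname{pw}(M)$ is the minimum width of an ordering. The sets $\{e_1,\dots,e_i\}$ are the \emph{prefixes} of the ordering. A matroid of small pathwidth can be read element by element so that, at every moment, the part already read and the part still to come share little rank.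

The \emph{circumference} of a matroid with at least one circuit is the maximum size of a circuit. A matroid is \emph{connected} if every two of its elements lie in a common circuit. For the cycle matroid of a graph, circuits are edge sets of cycles, and a loopless graph with at least three vertices and no isolated vertex is $2$-connected exactly when its cycle matroid is connected. The following conjecture was posed in \cite{BJS}.

\begin{quote}
\textbf{Conjecture.} \emph{There is an absolute constant $c$ such that $\operatorname{pw}(M)\le ck$ for every connected matroid $M$ that has at least one circuit and has circumference $k$.}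
\end{quote}

The statement is known to hold for graphic matroids and for cographic matroids, and for general connected matroids a bound of $O(k^2)$ is known.

The simplest cases suggest a linear answer. In a connected matroid of circumference $2$ any two elements form a circuit, so the rank is $1$ and the pathwidth is $1$. In general $\lambda_M(A)\le r(M)$, so $\operatorname{pw}(M)\le r(M)$. For the uniform matroid $U_{\rho,n}$ with $1\le\rho<n$, whose circuits are the subsets of size $k=\rho+1$ of an $n$-element set, this gives $\operatorname{pw}\le k-1$. Rank, however, is not bounded in terms of circumference: the cycle matroid of $K_{2,n}$, $n\geq 2$, has rank $n+1$ and circumference $4$. To bound widths in a graph, represent the edge $uv$ by the vector $u-v$. A vector in the span of $A$ and in the span of $E-A$ is supported on the vertices incident with both sets and has coordinate sum zero. Hence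
\begin{equation}\label{eq:graph}
\lambda_M(A)\le s-1\quad\text{if $A$ and $E-A$ share exactly $s\ge1$ vertices.}
\end{equation}
Listing the edges of $K_{2,n}$ one path of length two after another, every prefix shares at most three vertices with its complement, so the pathwidth is at most $2$.

We prove the conjecture through a rooted statement, which is what makes an induction possible. A connected matroid with at least two elements has no loops and every element lies in a circuit. For such a matroid $M$ and $e\in E$, let $c_e(M)\ge 2$ be the maximum size of a circuit containing $e$. Define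
\[
g(0)=0,\qquad g(k)=2k-1+g(\lfloor 2k/3\rfloor)\quad (k\ge 1).
\]

\begin{theorem}\label{thm:main}
Let $M$ be a connected matroid with $|E|\ge 2$, let $e\in E$ and let $k=c_e(M)-1$. Then
\[
\operatorname{pw}(M)\le g(k)\le 6k-5=6c_e(M)-11 .
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $M$ be a connected matroid of circumference $k$. If $k\ge 2$, then $\operatorname{pw}(M)\le 6k-11$, and if $k=1$, then $\operatorname{pw}(M)=0$. The conjecture holds with $c=6$.
\end{corollary}

\begin{proof}
If $|E|=1$, then $M$ is a loop, $k=1$ and $\operatorname{pw}(M)=\lambda_M(E)=0$. If $|E|\ge 2$, then $2\le c_e(M)\le k$ for every $e\in E$, and Theorem~\ref{thm:main} applies.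
\end{proof}

The connectivity function is additive over components and invariant under duality. This extends Theorem~\ref{thm:main} to all matroids and to cocircuits. Here $N^*$ is the dual of $N$, and a component is identified with the restriction of $M$ to it.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Let $M$ be any matroid, connected or not. Then $\operatorname{pw}(M)=\max_N\operatorname{pw}(N)$ over the components $N$ of $M$. Components with one element have pathwidth $0$, and every other component satisfies
\[
\operatorname{pw}(N)\le 6\min_{e\in E(N)}\min\{c_e(N),\,c_e(N^*)\}-11 .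
\]
\item[(b)] For every $k\ge2$ there is a connected matroid of circumference $k$ and pathwidth $k-1$. So the linear order in the conjecture is optimal, and the optimal constant $c$ lies in $[1,6]$.
\item[(c)] There is no converse: circumference is not bounded by any function of pathwidth.
\end{enumerate}
\end{theorem}

By (a), connectedness is not needed for the bound in terms of circumference. It is needed for the rooted bound: by (a) and (b), the direct sum of a two-element circuit containing $e$ and a matroid of pathwidth $k-1$ has pathwidth $k-1$, while $e$ lies in only one circuit, of size $2$.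

The recursion for $g$ shows the shape of the proof. Contracting a set $\Theta$ costs at most $r(\Theta)$ in width, and the components of $M/\Theta$ can be ordered one after another at no further cost. If each round of contraction lowered $k$ only by one, the costs would add up to a quadratic bound; a linear bound needs $k$ to drop by a constant factor. Contracting a single circuit through $e$ achieves this when the circuit has only short ears (Section~\ref{sec:one}). When it has a long ear, we contract the circuit together with the ear, order the part of the matroid that hangs on one arc of the circuit, replace this arc by the ear, and repeat with the new circuit (Section~\ref{sec:sweep}). The central estimate, that the part hanging on the arc has short circuits through a new root, is a statement about matroids whose dual has rank three, and is proved by looking at points and lines in that dual (Section~\ref{sec:long}).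

\section{Matroid facts and the connectivity function}\label{sec:prelim}

We write $X\cup x$ and $X-x$ for $X\cup\{x\}$ and $X-\{x\}$. The \emph{closure} of $X$ is $\operatorname{cl}(X)=\{z: r(X\cup z)=r(X)\}$. A \emph{flat} is a set equal to its closure, a \emph{hyperplane} is a flat of rank $r(M)-1$, and $X$ \emph{spans} $Y$ if $Y\subseteq\operatorname{cl}(X)$. The \emph{restriction} $M|X=M\backslash(E-X)$ has the rank function $r$ on subsets of $X$, and the \emph{contraction} $M/T$ has ground set $E-T$ and rank function $r_{M/T}(X)=r(X\cup T)-r(T)$. Deletion and contraction of disjoint sets commute. The \emph{dual} $M^*$ has as bases the complements of the bases of $M$, and its rank function is $r^*(A)=|A|+r(E-A)-r(M)$. \emph{Cocircuits} of $M$ are circuits of $M^*$. \emph{Loops} and \emph{coloops} are one-element circuits and cocircuits; an element is a coloop exactly when it lies in no circuit. Two elements are \emph{parallel} if they form a circuit. In a loopless matroid the flats of rank one are called \emph{parallel classes}; they partition $E$, and two distinct elements are parallel exactly when they lie in the same class. We use the following textbook facts.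

\begin{enumerate}
\item[(M1)] The cocircuits of $M$ are the complements of the hyperplanes of $M$, and the circuits of $M$ are the complements of the hyperplanes of $M^*$. A set is independent in $M^*$ exactly when its complement spans $E$ in $M$.
\item[(M2)] $(M\backslash T)^*=M^*/T$ and $(M/T)^*=M^*\backslash T$. In particular the cocircuits of $M/T$ are the cocircuits of $M$ disjoint from $T$.
\item[(M3)] (Orthogonality.) A circuit and a cocircuit never meet in exactly one element.
\item[(M4)] The circuits of $M/T$ are the minimal nonempty sets of the form $C-T$ with $C$ a circuit of $M$. If $Z$ is a circuit, $x\in Z$ and $|Z|\ge2$, then $Z-x$ is a circuit of $M/x$. A set independent in $M/T$ is independent in $M/T'$ for every $T'\subseteq T$.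
\item[(M5)] For $z\notin X$, we have $z\in\operatorname{cl}(X)$ exactly when some circuit $Z$ satisfies $z\in Z\subseteq X\cup z$.
\item[(M6)] A set $F$ is a flat exactly when $M/F$ is loopless. The flats of $M$ containing a flat $F$ are the sets $F\cup F'$ with $F'$ a flat of $M/F$, and $r(F\cup F')=r(F)+r_{M/F}(F')$.
\item[(M7)] Being equal or lying in a common circuit is an equivalence relation on $E$. Its classes are the \emph{components}, and $M$ is the direct sum of its restrictions to them. Moreover $\lambda_M(A)=0$ exactly when $A$ is a union of components.
\end{enumerate}

Disjoint sets $X,Y$ are \emph{skew} in $M$ if $r(X\cup Y)=r(X)+r(Y)$. By (M7) applied to $M|(X\cup Y)$, this holds exactly when no circuit contained in $X\cup Y$ meets both sets.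

\begin{lemma}\label{lem:lambda}
Let $M$ be a matroid on $E$.
\begin{enumerate}
\item[(a)] If $M$ is the direct sum of $M_1,\dots,M_s$, then $\lambda_M(A)=\sum_i\lambda_{M_i}(A\cap E(M_i))$.
\item[(b)] Let $A,\Theta\subseteq E$. If $A-\Theta$ is a union of components of $M/\Theta$, then $\lambda_M(A)\le r(\Theta)$. If $A-\Theta=U\cup X$, where $U$ is a union of components of $M/\Theta$ and $X$ is contained in a further component $J$, then $\lambda_M(A)\le r(\Theta)+\lambda_{(M/\Theta)|J}(X)$.
\item[(c)] If $|E|\ge 2$ and $f\in E$ is not a loop, then $\operatorname{pw}(M/f)\le\operatorname{pw}(M)$.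
\item[(d)] $\lambda_{M^*}=\lambda_M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Rank is additive over a direct sum.

(b) We have $r(A)\le r(A\cup\Theta)=r(\Theta)+r_{M/\Theta}(A-\Theta)$, the same inequality holds for $E-A$, and $r(M)=r(\Theta)+r(M/\Theta)$. Adding the two inequalities and subtracting the equation gives $\lambda_M(A)\le r(\Theta)+\lambda_{M/\Theta}(A-\Theta)$. Now apply (a) to the components of $M/\Theta$: a component that is contained in $A-\Theta$ or disjoint from it contributes $0$.

(c) Let $X,Y$ partition $E-f$. Since $r(f)=1$,
\[
\lambda_{M/f}(X)=r(X\cup f)+r(Y\cup f)-r(M)-1 .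
\]
As $r(X\cup f)-1\le r(X)$, this is at most $\lambda_M(X)$; as $r(Y\cup f)-1\le r(Y)$, it is at most $\lambda_M(X\cup f)$. Remove $f$ from an optimal ordering of $M$. For each prefix $X$ of the new ordering, $X$ or $X\cup f$ is a prefix of the old one, so the width does not increase.

(d) By the formula for $r^*$, the sum $r^*(A)+r^*(E-A)$ equals $|E|+r(E-A)+r(A)-2r(M)$, and $r^*(E)=|E|-r(M)$.
\end{proof}

Part (b) is the only tool for bounding widths. Its cost $r(\Theta)$ is charged to a single prefix, and different prefixes of one ordering may use different sets $\Theta$. So the costs of successive sets $\Theta$ do not add up.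

\section{Ears and series pairs}\label{sec:ears}

\subsection*{Ears}
Let $D$ be a circuit of $M$. An \emph{ear} of $D$ is a circuit $P$ of $M/D$ that is independent in $M$. In a graph, a cycle of $G/D$ that is not a cycle of $G$ comes from a path that has two distinct ends on $D$ and no other vertex on $D$. So an ear is such a path, and it cuts $D$ into two arcs. In a matroid the number of arcs can be larger.

\begin{lemma}\label{lem:ear}
Let $D$ be a circuit of $M$, let $e\in D$, let $P$ be an ear of $D$, and let $\Theta=D\cup P$. Then $r(\Theta)=|\Theta|-2$, and $(M|\Theta)^*$ is a loopless matroid of rank $2$ whose parallel classes are $P,D_1,\dots,D_t$, where $D_1,\dots,D_t$ partition $D$, $e\in D_1$ and $t\ge2$. The circuits of $M|\Theta$ are $D$ and $P\cup(D-D_i)$ for $1\le i\le t$. Any two elements of the same class form a cocircuit of $M|\Theta$.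
\end{lemma}

\begin{proof}
Let $N=M|\Theta$. Then $r(N)=r(D)+r_{M/D}(P)=(|D|-1)+(|P|-1)$, so $N^*$ has rank $2$. Every element of $N$ lies in a circuit, because $D$ is a circuit and, by (M4), $P=C-D$ for a circuit $C$ of $N$. So $N^*$ is loopless, its hyperplanes are its parallel classes, and by (M1) the circuits of $N$ are the complements of these classes. Since $D$ is a circuit, $P$ is a class, and the other classes partition $D$. Since $P$ is not a circuit, $D$ is not a class, so $t\ge2$. Two elements of a class form a circuit of $N^*$.
\end{proof}

We call $D_1,\dots,D_t$ the \emph{arcs} of $D$ with respect to $P$, and write $D_i(P)$ when several ears are in play. In $U_{2,4}$, any three elements form a circuit $D$, the fourth is an ear, and there are three arcs.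

\subsection*{Splitting a series pair}
To apply induction to a component $J$ of $M/\Theta$ we need a root. The matroid $(M/\Theta)|J$ has none, so we present it as $N/x$, where $N$ is connected and $x\in\Theta$; by Lemma~\ref{lem:lambda}(c) it is then enough to bound $\operatorname{pw}(N)$. The root comes from a two-element cocircuit. A \emph{series pair} of a matroid is a cocircuit $\{x,y\}$ with $x\neq y$; by (M3), every circuit contains both elements or neither. If $\{x,y\}$ is a series pair of $M|\Theta$ and $X\subseteq E-\Theta$, we say that $X$ \emph{splits} $\{x,y\}$ if $\{x,y\}$ is not a series pair of $M|(\Theta\cup X)$. For a connected graph $\Theta$, a series pair is a minimal edge cut of size two. Contracting all other edges leaves two vertices joined by $x$ and $y$, and $X$ splits the pair when it contains a path between these two vertices.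

\begin{lemma}\label{lem:split}
Let $\Theta\subseteq E$, let $\{x,y\}$ be a series pair of $M|\Theta$, and let $H=\Theta-\{x,y\}$.
\begin{enumerate}
\item[(a)] A set $X\subseteq E-\Theta$ splits $\{x,y\}$ if and only if $x\in\operatorname{cl}(H\cup X)$, and then $H\cup X$ spans $\Theta\cup X$.
\item[(b)] Let $J$ be a component of $M/\Theta$ that splits $\{x,y\}$, and let $N=(M/H)|(J\cup x)$. Then $N$ is connected, $|E(N)|\ge2$ and $N/x=(M/\Theta)|J$. If $Q\cup x$ is a circuit of $N$ with $Q\subseteq J$, then $Q$ is a circuit of $M/\Theta$, $Q$ is independent in $M$, and $Q$ splits $\{x,y\}$.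
\item[(c)] If $U$ is a union of components of $M/\Theta$ none of which splits $\{x,y\}$, then $U$ does not split $\{x,y\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (M1), $H$ is a hyperplane of $M|\Theta$. So $x,y\notin\operatorname{cl}(H)$, $y\in\operatorname{cl}(H\cup x)$ and $x\in\operatorname{cl}(H\cup y)$. In particular $x$ is not a loop of $M/H$, and $r(H\cup x\cup X)=r(\Theta\cup X)$ for all $X\subseteq E-\Theta$, so $M/(H\cup x)$ and $M/\Theta$ have the same restriction to $E-\Theta$.

(a) If $x\in\operatorname{cl}(H\cup X)$, then also $y\in\operatorname{cl}(H\cup X)$. So $H\cup X$ spans $\Theta\cup X$ and is not a hyperplane of $M|(\Theta\cup X)$; that is, $X$ splits the pair. If $x\notin\operatorname{cl}(H\cup X)$, then $y\notin\operatorname{cl}(H\cup X)$, and $r(\Theta\cup X)=r(H\cup X\cup x)=r(H\cup X)+1$. So $H\cup X$ is a hyperplane of $M|(\Theta\cup X)$ and $X$ does not split the pair.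

(b) The equality $N/x=(M/\Theta)|J$ follows from the first paragraph. By (a), $x$ lies in the closure of $J$ in $N$, so by (M5) it is not a coloop of $N$; it is not a loop either. Suppose that $N=N_1\oplus N_2$ with both parts nonempty and $x\in E(N_1)$. Then $E(N_1)\neq\{x\}$, since otherwise $x$ would be a loop or a coloop. So $N/x=(N_1/x)\oplus N_2$ has both parts nonempty, which is impossible because $J$ is a component. Hence $N$ is connected. Let $Q\cup x$ be a circuit of $N$. Then $Q\neq\emptyset$, and $Q$ is a circuit of $N/x$ by (M4). As a proper subset of a circuit, $Q$ is independent in $M/H$, hence in $M$. Finally $x$ is in the closure of $Q$ in $M/H$, which means $x\in\operatorname{cl}(H\cup Q)$, so $Q$ splits the pair by (a).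

(c) Suppose that $U$ splits the pair. By (a) and (M5) there is a circuit $Z$ of $M/H$ with $x\in Z\subseteq U\cup x$, and $|Z|\ge2$. By (M4), $Z-x$ is a circuit of $M/(H\cup x)$, hence of $M/\Theta$, so it lies in one component $J\subseteq U$. Then $x\in\operatorname{cl}(H\cup J)$, so $J$ splits the pair by (a), a contradiction.
\end{proof}

The next lemma says that a set which splits nothing in a circuit does not interact with it. Any two elements of a circuit $S$ form a series pair of the restriction to $S$, since their complement is a hyperplane of that restriction.

\begin{lemma}\label{lem:skew}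
Let $S$ be a circuit of a matroid $N$ and let $T\subseteq E(N)-S$. If every two distinct elements of $S$ form a series pair of $N|(S\cup T)$, then $S$ and $T$ are skew in $N$.
\end{lemma}

\begin{proof}
Let $C\subseteq S\cup T$ be a circuit containing some $x\in S$. By (M3), $C$ contains every other element of $S$. So $S\subseteq C$, and $C=S$ because both are circuits. No circuit in $S\cup T$ meets both sets.
\end{proof}

\section{Contracting one circuit}\label{sec:one}

The first attempt at Theorem~\ref{thm:main} is to contract a circuit $D$ through $e$, at cost $r(D)\le k$, and to recurse into the components of $M/D$. The next lemma provides the roots and shows that the new parameter is governed by the ears of $D$. Apart from the existence of a circuit through $e$, it is the only place where the connectedness of $M$ is used.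

\begin{lemma}\label{lem:short}
Let $M$ be connected, let $D$ be a circuit with $|D|\ge 2$, and let $K$ be a component of $M/D$. If every ear of $D$ contained in $K$ has at most $s$ elements, then $(M/D)|K=N/x$ for a connected matroid $N$ with $|E(N)|\ge 2$ and an element $x$ with $c_x(N)\le s+1$.
\end{lemma}

\begin{proof}
We claim that $K$ splits some pair $\{x,y\}\subseteq D$. If not, then $D$ and $K$ are skew in $M$ by Lemma~\ref{lem:skew}, so $r(K)=r_{M/D}(K)$. Put $W=E-D-K$. Then $r(E-K)=r(D)+r_{M/D}(W)$, and $r(M)=r(D)+r_{M/D}(K)+r_{M/D}(W)$ because $K$ is a component of $M/D$. Hence $\lambda_M(K)=r(K)-r_{M/D}(K)=0$. Since $\emptyset\ne K\ne E$, this contradicts the connectedness of $M$ by (M7).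

Apply Lemma~\ref{lem:split}(b) with $\Theta=D$ and $J=K$. For each circuit $Q\cup x$ of $N$, the set $Q\subseteq K$ is a circuit of $M/D$ that is independent in $M$. It is an ear of $D$, so $|Q|\le s$.
\end{proof}

If all ears of $D$ have at most $2k/3$ elements, the parameter $k$ drops to at most $2k/3$ and we may recurse. But ears can have $k$ elements, even when $D$ is a longest circuit through $e$. The following example shows this, and shows the remedy.

\begin{example}\label{ex:sweep}
Let $G$ have an edge $e=uv$, paths $P_i=u\,a_i\,b_i\,v$ for $0\le i\le m$, where $m\ge 1$ and the vertices $a_i,b_i$ are all distinct, and chords $f_i=ub_i$. Let $M$ be its cycle matroid and $K_i=P_i\cup f_i$. A cycle through $e$ consists of $e$ and either $P_i$ or $\{f_i,b_iv\}$, so $c_e(M)=4$ and $k=3$.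

Take $D=e\cup P_0$. The components of $M/D$ are $\{f_0\},K_1,\dots,K_m$. The component $K_1$ contains the ear $P_1$, which has $k$ elements. For the pair $x=e$, $y=b_0v$, the matroid $N$ of Lemma~\ref{lem:split}(b) is the cycle matroid of $K_1\cup e$, and $c_x(N)=4$. The parameter has not dropped.

Instead, contract $\Theta=D\cup P_1$. The arcs of $D$ are $D_1=\{e\}$ and $D_2=P_0$, and the components of $M/\Theta$ are $\{f_0\},\{f_1\},K_2,\dots,K_m$. We ask which of them split a pair \emph{inside $D_2$}. The chord $f_0$ does: the triangle $ua_0b_0$ contains exactly one of $a_0b_0$ and $b_0v$. The others do not: after adding one of them to $\Theta$, the vertices $a_0,b_0$ still have degree two, so any two edges of $P_0$ still form a minimal cut. We place $f_0$, then $P_0$, and pass to the circuit $D'=D_1\cup P_1$. The placed set $K_0$ meets the rest of $G$ only in $u$ and $v$, which lie on $D'$, so it is a union of components of $M/D'$, and we can repeat the step with $D'$ and the ear $P_2$. The result is the ordering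
\[
f_0,\,P_0,\,f_1,\,P_1,\,\dots,\,f_m,\,P_m,\,e .
\]
Each prefix shares with its complement only vertices among $u,v,a_i,b_i$ for one index $i$, so the width is at most $3$ by \eqref{eq:graph}, whatever $m$ is.
\end{example}

Three things made this work. The long ear cut $D$ into two arcs, so there was one arc to discard and one, containing $e$, to keep. The components that split a pair inside the discarded arc were small. And after the exchange, the placed elements were again separated from the unplaced ones by the current circuit. The first two points are the subject of Section~\ref{sec:long}, the third of Section~\ref{sec:sweep}.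

\section{Long ears}\label{sec:long}

In this section and the next, $M$, $e$ and $k$ are as in Theorem~\ref{thm:main}, so every circuit containing $e$ has at most $k+1$ elements. Put
\[
\tau=\lfloor 2k/3\rfloor+1 .
\]
Then $3\tau>2k$. Also $\tau\le k$: for $k=1,2$ we have $\tau=k$, and $2k/3+1\le k$ for $k\ge3$. An ear is \emph{long} if it has at least $\tau$ elements. A circuit is \emph{large} if it contains $e$ and has at least $\tau+1$ elements. After an exchange, the new circuit $D_1\cup P$ need not be a longest circuit through $e$, but it contains $e$ and a long ear of the old circuit, so it is large. This is why we work with large circuits.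

\begin{lemma}\label{lem:two}
Let $D$ be a large circuit and $P$ a long ear of $D$. Then $D$ has exactly two arcs $D_1\ni e$ and $D_2$ with respect to $P$. The circuits of $M|(D\cup P)$ are $D$, $D_1\cup P$ and $D_2\cup P$. Moreover $|D_1|+|P|\le k+1$ and $|D_2|\ge 2\tau-k$.
\end{lemma}

\begin{proof}
Suppose that there are $t\ge3$ arcs. The circuits $P\cup(D-D_2)$ and $P\cup(D-D_3)$ contain $e$, and $|D_2|+|D_3|\le|D|-1$. So
\[
2k+2\ \ge\ 2|P|+2|D|-|D_2|-|D_3|\ \ge\ 2|P|+|D|+1\ \ge\ 3\tau+2,
\]
which contradicts $3\tau>2k$. Thus $t=2$, and Lemma~\ref{lem:ear} lists the circuits. The circuit $D_1\cup P$ contains $e$, so $|D_1|+|P|\le k+1$. Hence $|D_1|\le k+1-\tau$ and $|D_2|\ge(\tau+1)-(k+1-\tau)=2\tau-k$.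
\end{proof}

\begin{remark}\label{rem:threshold}
The lemma fails if $\tau$ is lowered to $2k/3$. Let $M^*$ be the loopless matroid of rank $2$ with parallel classes $\{e\},D_2,D_3,P$ of sizes $1,s,s,2s$. The circuits of $M$ are the complements of the classes, so those through $e$ have sizes $3s+1$, $3s+1$, $2s+1$, and $k=3s$. The circuit $D=e\cup D_2\cup D_3$ has $2k/3+1$ elements. The set $P$ contains no circuit of $M$, and it is a circuit of $M/D$ because $(M/D)^*=M^*|P=U_{1,2s}$. So $P$ is an ear with $2k/3$ elements, and it cuts $D$ into three arcs.
\end{remark}

Let $\Theta=D\cup P$ and let $J$ be a component of $M/\Theta$ that splits a pair in $D_2$. By Lemma~\ref{lem:split}(b), the circuits through the new root come from circuits $Q$ of $M/\Theta$ that are independent in $M$ and split that pair. We must show that such a $Q$ is short. In a graph, $\Theta$ consists of three internally disjoint paths $D_1,D_2,P$ with common ends, and $Q$ is a path with distinct ends on $\Theta$, one of them an inner vertex of $D_2$. The other end is an inner vertex of $P$, or lies on $D_2$, or is an inner vertex of $D_1$; see Figure~\ref{fig:theta}. In the first and third positions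 a long $Q$ produces a cycle through $e$ that is too long. In the second position no such cycle need exist, but $Q$ is an ear of $D$ that cuts off a smaller arc than $P$ does. We exclude this by the choice of $P$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={font=\small}]
\foreach \s in {0,4.2,8.4}{
  \draw (\s,0) -- (\s+3,0);
  \draw (\s,0) .. controls (\s+0.5,1.6) and (\s+2.5,1.6) .. (\s+3,0);
  \draw (\s,0) .. controls (\s+0.5,-1.6) and (\s+2.5,-1.6) .. (\s+3,0);
  \fill (\s,0) circle (2pt); \fill (\s+3,0) circle (2pt);}
\draw[very thick,dashed] (1.5,0) -- (1.5,-1.2);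
\fill (1.5,0) circle (2pt); \fill (1.5,-1.2) circle (2pt);
\node at (1.5,1.45) {$a_0\ni e$}; \node at (0.85,0.2) {$b_1$}; \node at (2.15,0.2) {$b_2$};
\node at (0.2,-1) {$c_1$}; \node at (2.8,-1) {$c_2$}; \node at (1.75,-0.6) {$Q$};
\node at (1.5,-1.9) {Case A};
\draw[very thick,dashed] (5.2,0) .. controls (5.6,0.75) and (6.6,0.75) .. (7.2,0);
\fill (5.2,0) circle (2pt);
\node at (5.7,1.45) {$a_0\ni e$}; \node at (4.8,-0.2) {$b_0$}; \node at (6.2,-0.2) {$b_1$};
\node at (5.7,-1.45) {$P$}; \node at (5.75,0.8) {$Q$};
\node at (5.7,-1.9) {Case B1};
\draw[very thick,dashed] (9.9,0) -- (9.9,1.2);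
\fill (9.9,0) circle (2pt); \fill (9.9,1.2) circle (2pt);
\node at (8.4,1.1) {$e\in a_0$}; \node at (11.2,1.05) {$a_1$};
\node at (9.25,-0.2) {$b_0$}; \node at (10.55,-0.2) {$b_1$};
\node at (9.9,-1.45) {$P$}; \node at (10.15,0.6) {$Q$};
\node at (9.9,-1.9) {Case B2};
\end{tikzpicture}
\caption{The proof of Lemma~\ref{lem:key} for a graph. The top, middle and bottom paths are the arc $D_1\ni e$, the arc $D_2$ and the ear $P$; the dashed path $Q$ has an end inside $D_2$. Case A: the cycles $a_0\cup b_2\cup Q\cup c_1$ and $a_0\cup b_1\cup Q\cup c_2$ contain $e$ and together use $Q$ twice and all of $D_2$ and $P$. Case B1: $Q$ is an ear of $D=D_1\cup D_2$ that cuts off the arc $b_1\subsetneq D_2$. Case B2: the cycle $a_0\cup P\cup b_1\cup Q$ contains $e$, $P$ and $Q$.}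
\label{fig:theta}
\end{figure}

For a matroid, vertices are not available. They are replaced by the geometry of the dual of $M|(\Theta\cup Q)$, which has rank three. In a loopless matroid of rank three, call the parallel classes \emph{points} and the flats of rank two \emph{lines}. Every line is a union of points, two distinct points lie on exactly one line, two distinct lines share at most one point, and the lines are the hyperplanes.

\begin{lemma}\label{lem:key}
Let $D$ be a large circuit and let $R\subseteq E-D$ contain a long ear of $D$. Among the long ears of $D$ contained in $R$, choose $P$ with $|D_2(P)|$ minimum. Let $D_i=D_i(P)$ and $\Theta=D\cup P$. Let $Q\subseteq R-P$ be a circuit of $M/\Theta$ that is independent in $M$ and splits a pair $\{x,y\}\subseteq D_2$. Then $|Q|<\tau$.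
\end{lemma}

\begin{proof}
Suppose that $|Q|\ge\tau$, and let $N=M|(\Theta\cup Q)$.

\emph{The geometry of $N^*$.} We have $r(N)=r(\Theta)+r_{M/\Theta}(Q)=(|\Theta|-2)+(|Q|-1)$, so $N^*$ has rank $3$. Every element of $\Theta$ lies in a circuit of $M|\Theta$, and $Q=C-\Theta$ for a circuit $C$ of $N$ by (M4). So $N^*$ is loopless, and by (M1)
\begin{equation}\label{eq:lines}
\text{the circuits of $N$ are the complements of the lines of $N^*$.}
\end{equation}
By (M2), $N^*/Q=(M|\Theta)^*$. By Lemmas~\ref{lem:ear} and~\ref{lem:two}, this matroid is loopless of rank $2$, with parallel classes $D_1,D_2,P$. So $Q$ has rank $1$ in $N^*$ and is a flat by (M6); it is a point. By (M6) again, the lines through $Q$ are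
\[
Q\cup D_1,\qquad Q\cup D_2,\qquad Q\cup P .
\]
Hence each of $D_1,D_2,P$ is a union of points. A line not through $Q$ is disjoint from $Q$ and shares at most one point with each of these three lines. Therefore
\begin{equation}\label{eq:trans}
\text{a line not through $Q$ contains at most one point of each of $D_1$, $D_2$, $P$.}
\end{equation}
A line containing points from two of the sets $D_1,D_2,P$ is none of the three lines through $Q$, so \eqref{eq:trans} applies to it. Let $a_0\subseteq D_1$ be the point containing $e$. Since $Q$ splits $\{x,y\}$, the complement of $\{x,y\}$ spans $N$ by Lemma~\ref{lem:split}(a). By (M1), $\{x,y\}$ is independent in $N^*$, so $x$ and $y$ lie in different points, and $D_2$ contains at least two points.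

\medskip
\emph{Case A: $P$ contains at least two points.} For points $b\subseteq D_2$ and $c\subseteq P$, let $F_{bc}$ be the line through $b$ and $c$. By \eqref{eq:trans}, $F_{bc}=a\cup b\cup c$, where $a$ is a point in $D_1$ or is empty. Its complement is a circuit containing $Q$, and it contains $e$ unless $a=a_0$. Call the pair $(b,c)$ \emph{bad} if $a=a_0$. If $(b,c)$ is bad, then $F_{bc}$ is the line through $a_0$ and $b$, which contains only one point of $P$; so $b$ determines $c$. In the same way $F_{bc}$ is the line through $a_0$ and $c$, so $c$ determines $b$. Thus two different bad pairs share no coordinate.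

Take distinct points $b_1,b_2\subseteq D_2$ and distinct points $c_1,c_2\subseteq P$. A pair in $\{(b_1,c_1),(b_2,c_2)\}$ and a pair in $\{(b_1,c_2),(b_2,c_1)\}$ always share a coordinate, so one of these two sets contains no bad pair. The complements of the two corresponding lines are circuits containing $e$. The two lines together remove at most $|b_1|+|b_2|\le|D_2|$ elements of $D_2$ and at most $|c_1|+|c_2|\le|P|$ elements of $P$, and each removes at most $|D_1|-1$ elements of $D_1$, since it misses $e$. Adding the sizes of the two circuits,
\[
2k+2\ \ge\ 2|Q|+2|\Theta|-|D_2|-|P|-2(|D_1|-1)\ =\ 2|Q|+|D_2|+|P|+2 .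
\]
With $|D_2|\ge2\tau-k$ from Lemma~\ref{lem:two} this gives $2k\ge 2\tau+(2\tau-k)+\tau$, that is, $5\tau\le3k$. But $5\tau>10k/3>3k$.

\medskip
\emph{Case B: $P$ is a single point.} We first show that $Q$ is an ear of $D$. By (M2), $(M|(D\cup Q))^*=N^*/P$, which has rank $2$. So $r(D\cup Q)=|D|+|Q|-2$ and $r_{M/D}(Q)=|Q|-1$; thus $Q$ is dependent in $M/D$. Proper subsets of $Q$ are independent in $M/\Theta$, hence in $M/D$ by (M4). So $Q$ is a circuit of $M/D$. It is independent in $M$, contained in $R$, and has at least $\tau$ elements: it is a long ear of $D$ in $R$.

By Lemmas~\ref{lem:ear} and~\ref{lem:two}, the parallel classes of $N^*/P$ are $Q$, $D_1(Q)\ni e$ and $D_2(Q)$. By (M6), the lines through $P$ are $P\cup Q$,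
\[
F_0=P\cup D_1(Q)\qquad\text{and}\qquad F_1=P\cup D_2(Q).
\]
The lines $F_0$ and $F_1$ do not pass through $Q$, they cover $D$, and by \eqref{eq:trans} each contains at most one point of $D_1$ and at most one of $D_2$. Since $D_2$ has at least two points, it consists of exactly two, $b_0\subseteq F_0$ and $b_1\subseteq F_1$. Since $e\in F_0$, we have $a_0\subseteq F_0$, and $D_1$ has at most one further point, which lies on $F_1$.

\emph{Case B1: $D_1=a_0$.} Then $D_2(Q)=F_1-P=b_1$ is a proper subset of $D_2(P)$, contrary to the choice of $P$.

\emph{Case B2: $D_1=a_0\cup a_1$ with $a_1\subseteq F_1$ a second point.} Let $F$ be the line through $a_1$ and $b_0$; \eqref{eq:trans} applies to it. It does not pass through $P$, because the line through $P$ and $a_1$ is $F_1=P\cup a_1\cup b_1$, which does not contain $b_0$. As $P$ is a single point, $F=a_1\cup b_0$. By \eqref{eq:lines}, the complement $Q\cup P\cup a_0\cup b_1$ is a circuit. It contains $e$ and has at least $2\tau+2$ elements. So $2\tau\le k-1$, while $2\tau>4k/3$.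

All cases are contradictory, so $|Q|<\tau$.
\end{proof}

The two counts in this proof need only $5\tau>3k$ and $2\tau\ge k$. The stronger inequality $3\tau>2k$ enters through Lemma~\ref{lem:two}.

\begin{remark}
The minimal choice of $P$ cannot be dropped. Take the graph formed by an edge $e=uv$, a path $D_2=u\,a_1a_2a_3\,v$, a further $u$--$v$ path $P$ of length $3$, and a further $u$--$a_3$ path $Q$ of length $3$. The longest $u$--$v$ paths have length $4$, so $k=4$ and $\tau=3$. For $D=e\cup D_2$, the ear $P$ is long, $Q$ splits $\{ua_1,a_3v\}$, and $|Q|=\tau$. Here $|D_2(Q)|=3<4=|D_2(P)|$, so the lemma selects $Q$.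
\end{remark}

\section{The sweep}\label{sec:sweep}

During the construction of the ordering, the elements are divided into the current large circuit $D$, the set $L$ of elements already placed, and the remaining set $R$. To apply Lemma~\ref{lem:lambda}(b), the set $L$ must be a union of components of the contraction in use. This is the invariant. A \emph{state} is a triple $(D,L,R)$ such that $D$ is a large circuit, $E-D$ is the disjoint union of $L$ and $R$, and $L,R$ are skew in $M/D$. Either of $L$, $R$ may be empty. By (M7), $L$ and $R$ are then unions of components of $M/D$.

\begin{lemma}\label{lem:advance}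
Let $(D,L,R)$ be a state, let $P\subseteq R$ be a long ear of $D$ with arcs $D_1\ni e$ and $D_2$, and let $\Theta=D\cup P$. Then $L$ and $R-P$ are unions of components of $M/\Theta$. Let $B$ be the union of the components $J\subseteq R-P$ of $M/\Theta$ that split some pair in $D_2$, and put
\[
D'=D_1\cup P,\qquad L'=L\cup B\cup D_2,\qquad R'=R-P-B .
\]
Then $(D',L',R')$ is a state and $|R'|<|R|$.
\end{lemma}

\begin{proof}
The matroid $M/D$ is the direct sum of its restrictions to $L$ and $R$. Contracting $P\subseteq R$ affects only the second summand, so $M/\Theta$ is the direct sum of its restrictions to $L$ and $R-P$. This proves the first claim, and shows that $L\cup B$ and $R'$ are complementary unions of components of $M/\Theta$.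

By Lemma~\ref{lem:two}, $D'$ is a circuit containing $e$, and $|D'|\ge1+\tau$. The sets $D_1,D_2,P,L,B,R'$ partition $E$, so $L'$ and $R'$ partition $E-D'$, and $|R'|<|R|$ because $P\ne\emptyset$. It remains to show that $L'$ and $R'$ are skew in $M/D'$.

First, $D_2$ is a circuit of $M/D'$: removing $D'$ from the circuits $D$, $D'$, $D_2\cup P$ of $M|\Theta$ leaves $D_2$, $\emptyset$, $D_2$, and (M4) applies. Next, let $x\neq y$ in $D_2$. The pair $\{x,y\}$ is a series pair of $M|\Theta$ by Lemma~\ref{lem:ear}, and no component in $R'$ splits it. By Lemma~\ref{lem:split}(c) it is a series pair of $M|(\Theta\cup R')$. It is disjoint from $D'$, so by (M2) it is a series pair of $(M|(\Theta\cup R'))/D'=(M/D')|(D_2\cup R')$. By Lemma~\ref{lem:skew}, $D_2$ and $R'$ are skew in $M/D'$. Since $M/\Theta=(M/D')/D_2$, this gives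
\[
r_{M/\Theta}(R')=r_{M/D'}(R'\cup D_2)-r_{M/D'}(D_2)=r_{M/D'}(R').
\]
Also $r_{M/D'}(L')=r_{M/D'}(D_2)+r_{M/\Theta}(L\cup B)$. Therefore
\begin{align*}
r(M/D')&=r_{M/D'}(D_2)+r(M/\Theta)\\
&=r_{M/D'}(D_2)+r_{M/\Theta}(L\cup B)+r_{M/\Theta}(R')=r_{M/D'}(L')+r_{M/D'}(R'),
\end{align*}
so $L'$ and $R'$ are skew in $M/D'$.
\end{proof}

The proof shows why exactly the components in $B$ must be placed before the exchange: they are the ones that could fail to be skew to $D_2$ once $D_2$ has left the circuit.

\begin{lemma}\label{lem:g}
The function $g$ is nondecreasing, and $g(k)\le6k-5$ for $k\ge1$.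
\end{lemma}

\begin{proof}
We have $g(0)=0$ and $g(1)=1$. For $k\ge1$,
\[
g(k+1)-g(k)=2+g(\lfloor 2(k+1)/3\rfloor)-g(\lfloor2k/3\rfloor),
\]
and both arguments on the right are at most $k$, so monotonicity follows by induction. For $k\ge2$ we have $1\le\lfloor2k/3\rfloor<k$, so by induction $g(k)\le 2k-1+6\cdot\frac{2k}{3}-5=6k-6$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:g} it suffices to prove $\operatorname{pw}(M)\le g(k)$. We use induction on $k\ge 1$. Put $\gamma=g(\lfloor2k/3\rfloor)=g(\tau-1)$, so that $g(k)=2k-1+\gamma$. The induction hypothesis is used in the following form.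
\begin{quote}
$(\ast)$ If $N$ is connected, $|E(N)|\ge2$, $x\in E(N)$ and $c_x(N)\le\tau$, then $\operatorname{pw}(N/x)\le\gamma$.
\end{quote}
Indeed $c_x(N)-1\le\tau-1<k$, so $\operatorname{pw}(N)\le g(c_x(N)-1)\le\gamma$ by induction and monotonicity; and $x$ is not a loop of $N$, so Lemma~\ref{lem:lambda}(c) applies. For $k=1$ we have $\tau=1$ while $c_x(N)\ge2$, so $(\ast)$ is vacuous and no separate base case is needed.

Let $D$ be a circuit of size $k+1$ containing $e$. Since $\tau\le k$, it is large, and $(D,\emptyset,E-D)$ is a state. We build an ordering of $E$ in phases. At the start of each phase there is a state $(D,L,R)$, the elements of $L$ have been placed, no others have, and every prefix $A$ so far satisfies $\lambda_M(A)\le g(k)$.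

\medskip
\emph{Exchange phase: $R$ contains a long ear of $D$.} Choose a long ear $P\subseteq R$ with $|D_2(P)|$ minimum, and use the notation of Lemma~\ref{lem:advance}. Let $J_1,\dots,J_s$ be the components of $M/\Theta$ that form $B$. Append $J_1,\dots,J_s$ in this order, each $J_i$ in an optimal ordering of $(M/\Theta)|J_i$, and then append $D_2$ in any order.

We have $|D|\le k+1$, and $|P|\le k+1-|D_1|\le k$ by Lemma~\ref{lem:two}. So $r(\Theta)=|D|+|P|-2\le2k-1$. Each $J_i$ splits a pair $\{x,y\}\subseteq D_2$. By Lemma~\ref{lem:split}(b), $(M/\Theta)|J_i=N/x$ with $N$ connected and $|E(N)|\ge2$, and for every circuit $Q\cup x$ of $N$ the set $Q\subseteq J_i\subseteq R-P$ satisfies the hypotheses of Lemma~\ref{lem:key}. So $|Q|\le\tau-1$, $c_x(N)\le\tau$, and $\operatorname{pw}((M/\Theta)|J_i)\le\gamma$ by $(\ast)$. A new prefix has one of two forms. If $A=L\cup J_1\cup\dots\cup J_{i-1}\cup X$ with $X$ a prefix of the ordering of $J_i$, then Lemma~\ref{lem:lambda}(b) gives $\lambda_M(A)\le 2k-1+\gamma=g(k)$. If $A=L\cup B\cup Y$ with $Y\subseteq D_2$, then $A-\Theta=L\cup B$ is a union of components of $M/\Theta$, and $\lambda_M(A)\le2k-1\le g(k)$.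

The placed set is now $L'$, and we continue with the state $(D',L',R')$. Since $|R'|<|R|$, there are finitely many exchange phases.

\medskip
\emph{Final phase: $R$ contains no long ear of $D$.} Append the components $K\subseteq R$ of $M/D$ one after another, each in an optimal ordering of $(M/D)|K$, and then append $D$ in any order. Every ear of $D$ in $K$ has at most $\tau-1$ elements, and $|D|\ge\tau+1\ge2$. Lemma~\ref{lem:short} and $(\ast)$ give $\operatorname{pw}((M/D)|K)\le\gamma$. Since $r(D)=|D|-1\le k$ and $L$ is a union of components of $M/D$, Lemma~\ref{lem:lambda}(b) with $\Theta=D$ gives $\lambda_M(A)\le k+\gamma$ while $R$ is appended and $\lambda_M(A)\le k$ while $D$ is appended. Both bounds are at most $g(k)$, because $k\le2k-1$.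

All elements are now placed, and the ordering has width at most $g(k)$.
\end{proof}

\section{Components, duality and uniform matroids}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) Concatenate optimal orderings of the components. By Lemma~\ref{lem:lambda}(b) with $\Theta=\emptyset$, the width is at most $\max_N\operatorname{pw}(N)$. Conversely, take an optimal ordering of $M$ and restrict it to a component $N$. Each prefix of the restriction is $A\cap E(N)$ for a prefix $A$, and $\lambda_N(A\cap E(N))\le\lambda_M(A)$ by Lemma~\ref{lem:lambda}(a), because all terms of the sum are nonnegative. So $\operatorname{pw}(N)\le\operatorname{pw}(M)$. A one-element matroid has the single prefix $E$, so its pathwidth is $0$.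

Let $N$ be a component with at least two elements and let $e\in E(N)$. Theorem~\ref{thm:main} gives $\operatorname{pw}(N)\le6c_e(N)-11$. By Lemma~\ref{lem:lambda}(d), $\operatorname{pw}(N^*)=\operatorname{pw}(N)$, and $N^*$ is connected by (M7). Theorem~\ref{thm:main} applied to $N^*$ gives $\operatorname{pw}(N)\le 6c_e(N^*)-11$.

(b) Let $M=U_{k-1,2k-2}$ with $k\ge2$. Since $2k-2\ge k\ge2$, its circuits are all the $k$-element subsets, and every two elements lie in one of them. So $M$ is connected with circumference $k$. In every ordering, the prefix of size $k-1$ and its complement are bases, so this prefix has $\lambda_M=(k-1)+(k-1)-(k-1)=k-1$. Always $\lambda_M\le r(M)=k-1$. Hence $\operatorname{pw}(M)=k-1$. A constant $c$ that is valid in the conjecture satisfies $c\ge(k-1)/k$ for all $k\geq 2$, so $c\ge1$; and $c=6$ is valid by Corollary~\ref{cor:conj}.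

(c) The matroid $U_{n-1,n}$, $n\ge2$, is a single circuit, so its circumference is $n$. For $\emptyset\ne A\subsetneq E$, both $A$ and $E-A$ are independent, so $\lambda(A)=n-(n-1)=1$. Its pathwidth is $1$.
\end{proof}

Circuits and cocircuits of a component of $M$ are circuits and cocircuits of $M$. So part (a) shows in particular that the pathwidth of a matroid having both a circuit and a cocircuit is at most six times the minimum of its circumference and its \emph{cocircumference}, the maximum size of a cocircuit.

\begin{thebibliography}{9}
\bibitem{BJS}
Marcin Bria\'nski, Gwena\"el Joret and Micha{\l} T. Seweryn,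
\emph{Pathwidth vs cocircumference},
arXiv:2306.03621 (2023).
\end{thebibliography}
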